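
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Totally periodic $\omega$-limit sets in Peano continua}


\begin{abstract}
An $\omega$-limit set of a continuous self-map of a compact metric space is totally periodic if all of its points are periodic. We prove that a Peano continuum $X$ has the property that, for every continuous $f:X\to X$, all totally periodic $\omega$-limit sets of $f$ are finite if and only if every nondegenerate subcontinuum of $X$ has nonempty interior. This answers a question of Marzougui and Naghmouchi. We also treat locally connected compact spaces, describe which sets occur as totally periodic $\omega$-limit sets under a dimension or retract hypothesis, and show that local connectedness cannot be dropped.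
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $(X,d)$ be a compact metric space and $f:X\to X$ a continuous map. The \emph{$\omega$-limit set} $\omega_f(x)$ of a point $x$ is the set of limit points of its orbit: $y\in\omega_f(x)$ if and only if $f^{n_k}(x)\to y$ for some integers $n_k\to\infty$. A point $y$ is \emph{periodic} if $f^p(y)=y$ for some $p\ge1$, and an $\omega$-limit set is \emph{totally periodic} if all of its points are periodic. The space $X$ has the \emph{$\omega$-FTP property} if, for every continuous $f:X\to X$, every totally periodic $\omega$-limit set is finite.

A finite totally periodic $\omega$-limit set is a single periodic orbit (Lemma~\ref{lem:structure}). So the $\omega$-FTP property says that an orbit which accumulates only at periodic points always settles down on one periodic orbit. What could prevent this is a slow drift along a continuum of periodic points. On the interval such a drift is impossible. Suppose that $L=\omega_f(x)\subset[0,1]$ consists of fixed points and contains two points $a<b$. The orbit approaches $L$, on which $f$ is the identity, so the steps $f^{n+1}(x)-f^n(x)$ tend to $0$; as the orbit keeps returning near $a$ and near $b$, it accumulates at every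 point of $[a,b]$. Hence $[a,b]\subset L$ consists of fixed points. But with small steps the orbit cannot jump over $(a,b)$. It must land there, on a fixed point, and then it stops, so $L$ is one point, a contradiction. In a square, on the other hand, an orbit can drift along an edge of fixed points while staying beside it; Example~\ref{ex:square} gives an explicit map.

The difference is whether a continuum can be accompanied from outside. A \emph{continuum} is a nonempty compact connected metric space; it is \emph{nondegenerate} if it has more than one point. A continuum $X$ is \emph{completely regular} if every nondegenerate subcontinuum of $X$ has nonempty interior in $X$. The interval and the circle are completely regular. The square is not. Neither is the comb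
\[
[0,1]\times\{0\}\ \cup\ \bigcup_{n\ge1}\{r_n\}\times[0,\tfrac1n],
\]
where $r_1,r_2,\dots$ enumerates $\mathbb Q\cap[0,1]$: teeth are attached along a dense subset of the base, so the base has empty interior. Yet the comb is one-dimensional and locally connected. (Its intersections with the sets $I\times[0,\varepsilon)$, $I$ an interval, are connected, and off the base it is locally an arc, since only finitely many teeth reach any given positive height.)

A \emph{Peano continuum} is a continuum that is a continuous image of $[0,1]$; equivalently, a locally connected continuum. It is known that a hereditarily locally connected continuum (one all of whose subcontinua are locally connected) has the $\omega$-FTP property if and only if it is completely regular, and that no compact metric space containing a free topological $n$-ball with $n\ge2$ has the property. The following question is posed in \cite{MN}: \emph{is it true that a Peano continuum has the $\omega$-FTP property if and only if it is completely regular?}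

\subsection*{The results}

The answer is yes.

\begin{theorem}\label{thm:main}
For a Peano continuum $X$ the following are equivalent:
\begin{enumerate}
\item[(a)] $X$ is completely regular;
\item[(b)] $X$ has the $\omega$-FTP property;
\item[(c)] for every continuous $f:X\to X$, every $\omega$-limit set consisting of fixed points is a single point.
\end{enumerate}
\end{theorem}

The implication (a)$\Rightarrow$(b) does not need local connectedness, and the equivalence of (a) and (b) extends to disconnected spaces.

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(i)] If $X$ is a compact metric space in which every nondegenerate subcontinuum has nonempty interior, then $X$ has the $\omega$-FTP property.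
\item[(ii)] A locally connected compact metric space has the $\omega$-FTP property if and only if each of its components is completely regular.
\end{enumerate}
\end{theorem}

The constructions give more than sets of fixed points. In the next theorem $\dim$ is covering dimension; the definitions are recalled in Section~\ref{sec:conv}.

\begin{theorem}\label{thm:realize}
Let $X$ be a nondegenerate Peano continuum, $L\subset X$ nonempty and closed, and $\varphi:L\to L$ a map. Consider the condition
\begin{itemize}
\item[$(*)$] $L$ has empty interior and finitely many components; $\varphi$ is a homeomorphism of $L$ all of whose points are periodic; $\varphi$ permutes the components of $L$ transitively.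
\end{itemize}
If there are a continuous $f:X\to X$ and a point $x\in X$ such that $\omega_f(x)=L$ is totally periodic and $f|_L=\varphi$, then $(*)$ holds. Conversely, $(*)$ implies that such $f$ and $x$ exist if $\dim(X\setminus L)\le1$, or if $L$ is an absolute retract.
\end{theorem}

\begin{theorem}\label{thm:cook}
Local connectedness cannot be dropped in Theorem~\ref{thm:main}: there is a continuum that has the $\omega$-FTP property and is not completely regular.
\end{theorem}

\subsection*{The idea of the proof}

If $\omega_f(x)$ is totally periodic and infinite, the orbit of $x$ never enters it, since a periodic point is trapped in its finite orbit. So every point of $\omega_f(x)$ is a limit of points outside it, and $\omega_f(x)$ has empty interior. Since it has only finitely many components, one of them is a nondegenerate continuum with empty interior. This is (a)$\Rightarrow$(b).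

For the converse we are given a nondegenerate continuum $C\subset X$ with empty interior, and we need a map $f$ that is the identity on some such continuum $L$, together with an orbit drifting along $L$. It is easy to choose the orbit $(x_n)$: let it follow, from outside $L$ and ever more closely, a sequence in $L$ whose steps tend to $0$ and which visits all of $L$. What remains is an \emph{extension problem}: the map $g$ which is the identity on $L$ and sends $x_n$ to $x_{n+1}$ must be extended from $L\cup\{x_n\}$ to $X$, with values in $X$. In general a map into a Peano continuum does not extend. We know two ways out. If $L$ is an arc, there is a map $X\to L$ which is the identity on $L$, and it can be corrected on tiny balls around the $x_n$. If the complement of the domain of $g$ is at most one-dimensional, only paths have to be filled in, and these a Peano continuum supplies. It turns out that one of the two always applies: if no arc in $X$ has empty interior, then outside a closed set $F\supset C$ on which $f$ may be taken to be the identity, $X$ is locally an open interval. Section~\ref{sec:both} shows that this second case does occur.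

\section{Conventions and standard facts}\label{sec:conv}

A \emph{path} is a continuous map from $[0,1]$, and its diameter is that of its image. An \emph{arc} is a space homeomorphic to $[0,1]$. Limit points of a sequence are limits of its subsequences. We write $B(u,r)$ for open balls, $N_r(K)$ for the open $r$-neighborhood of a set $K$, and $d(z,K)$ for the distance from $z$ to $K$. We use without further mention that $\omega_f(x)$ is nonempty and closed, that $f(\omega_f(x))=\omega_f(x)$, and that $d(f^n(x),\omega_f(x))\to0$. A nondegenerate continuum has no isolated points, so its nonempty open subsets are infinite.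

\emph{Peano continua.} Let $X$ be a Peano continuum. Then:
\begin{itemize}
\item[(P1)] components of open subsets of $X$ are open, and connected open subsets (in particular $X$ itself) are arcwise connected;
\item[(P2)] for every $\varepsilon>0$ there is $\delta>0$ such that any two points at distance less than $\delta$ are joined by a path of diameter less than $\varepsilon$.
\end{itemize}
For $p,q\in X$ let $D(p,q)$ be the infimum of the diameters of paths in $X$ from $p$ to $q$. Then $D(p,q)\ge d(p,q)$, and by (P2), $D(p,q)\to0$ uniformly as $d(p,q)\to0$. Any $p,q$ are joined by a path of diameter at most $2D(p,q)$: if $p\ne q$, then $D(p,q)>0$; if $p=q$, take the constant path.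

\emph{Absolute retracts.} A compact metric space $L$ is an absolute retract (AR) if every continuous map from a closed subset of a metric space into $L$ extends continuously to the whole space. By Tietze's theorem, an arc is an AR.

\emph{Dimension.} Here $\dim$ is covering dimension: $\dim U\le1$ means that every finite open cover of $U$ has an open refinement which covers $U$ and is such that each point lies in at most two of its members. All spaces are separable metrizable, and we use:
\begin{itemize}
\item[(D1)] $\dim$ is monotone: subspaces have no larger dimension;
\item[(D2)] a space that is a countable union of closed subsets of dimension $\le1$ has dimension $\le1$;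
\item[(D3)] (Dowker) if $\dim U\le1$, every locally finite open cover of $U$ has an open refinement which covers $U$ and is such that each point lies in at most two of its members.
\end{itemize}

\section{The structure of totally periodic \texorpdfstring{$\omega$}{omega}-limit sets}

That a totally periodic $\omega$-limit set has only finitely many components is a known result; we include a short proof, which also shows how the components are permuted.

\begin{lemma}\label{lem:structure}
Let $X$ be a compact metric space, $f:X\to X$ continuous, and let $L=\omega_f(x)$ be totally periodic.
\begin{enumerate}
\item[(1)] If $L$ is infinite, then no $f^n(x)$ lies in $L$, and $L$ has empty interior in $X$.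
\item[(2)] $f|_L$ is a homeomorphism of $L$.
\item[(3)] $L$ has finitely many components, and $f$ permutes them transitively. In particular, if $L$ is finite, it is a single periodic orbit.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $f^n(x)\in L$ for some $n$, then $f^n(x)$ is periodic, and $L=\omega_f(f^n(x))$ is its finite orbit. So if $L$ is infinite, the orbit of $x$ misses $L$. Every $y\in L$ is then a limit of points $f^{n_k}(x)\notin L$, so $L$ is not a neighborhood of $y$.

(2) $f$ maps $L$ onto $L$. If $f(a)=f(b)$ with $f^p(a)=a$ and $f^q(b)=b$, then $a=f^{pq}(a)=f^{pq}(b)=b$. A continuous bijection of a compact metric space onto itself is a homeomorphism.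

(3) \emph{Claim. If $K\subset L$ is nonempty, open and closed in $L$, and $f(K)\subset K$, then $K=L$.} Suppose that $K'=L\setminus K\ne\emptyset$. Choose $\delta>0$ with $N_\delta(K)\cap N_\delta(K')=\emptyset$ and then $0<\delta'\le\delta$ with $f(N_{\delta'}(K))\subset N_\delta(K)$. For all large $n$ we have $f^n(x)\in N_{\delta'}(L)=N_{\delta'}(K)\cup N_{\delta'}(K')$. As the orbit accumulates on $K$, some such $f^n(x)$ lies in $N_{\delta'}(K)$. Then $f^{n+1}(x)\in N_\delta(K)\cap N_{\delta'}(L)=N_{\delta'}(K)$, and by induction the orbit stays in $N_{\delta'}(K)$. It does not accumulate on $K'$, a contradiction.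

Let $\pi:L\to Q$ be the quotient map that collapses each component of $L$ to a point. In a compact metric space, components are intersections of open-and-closed (clopen) sets; hence $Q$ is a compact metrizable space with a base of clopen sets. By (2), $f$ permutes the components and induces a homeomorphism $\psi$ of $Q$ with $\pi\circ f|_L=\psi\circ\pi$. Every point of $Q$ is $\psi$-periodic, because every point of $L$ is periodic. So $Q$ is the union of the closed sets $\{q:\psi^p(q)=q\}$, $p\ge1$, and by Baire's theorem one of them, for some $p$, contains a nonempty open set $W$. Let $q\in W$. We show that $Q$ is the finite $\psi$-orbit of $q$; this is the assertion.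

Suppose that $r\in Q$ is not in the orbit of $q$. Then $q$ differs from the finitely many points $\psi^{-i}(r)$, $0\le i<p$, so there is a clopen set $O$ with $q\in O\subset W$ that contains none of them. The set $P=O\cup\psi(O)\cup\dots\cup\psi^{p-1}(O)$ is clopen, $\psi(P)=P$ because $\psi^p$ is the identity on $O$, and $q\in P$, $r\notin P$. Thus $K=\pi^{-1}(P)$ contradicts the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(i)}, and hence of \textup{(a)}$\Rightarrow$\textup{(b)} in Theorem~\ref{thm:main}]
Suppose that $L=\omega_f(x)$ is totally periodic and infinite. By Lemma~\ref{lem:structure}(3) it has finitely many components, so one component $C$ is infinite. By Lemma~\ref{lem:structure}(1), $C$ is a nondegenerate subcontinuum with empty interior, contrary to the hypothesis on $X$.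
\end{proof}

\begin{proof}[Proof of \textup{(b)}$\Rightarrow$\textup{(c)} in Theorem~\ref{thm:main}]
An $\omega$-limit set consisting of fixed points is totally periodic. By (b) it is finite, so by Lemma~\ref{lem:structure}(3) it is a single periodic orbit, that is, one point.
\end{proof}

The rest of the proof of Theorem~\ref{thm:main} is the implication (c)$\Rightarrow$(a).

\section{A model case: drifting along an edge of the square}

\begin{example}\label{ex:square}
Let $X=[0,1]^2$ and $L=[0,1]\times\{0\}$. We construct a continuous $f:X\to X$ that fixes every point of $L$ and a point $x_1$ with $\omega_f(x_1)=L$.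

\emph{The drift.} Let $t_n\in[0,1]$ be the distance from $1+\frac12+\dots+\frac1n$ to the nearest even integer. Then $|t_{n+1}-t_n|\le\frac1{n+1}$. The harmonic sums tend to infinity with steps tending to $0$, so for every $s\in[0,1]$ they pass arbitrarily close to $2m+s$ when $m$ is large; hence the set of limit points of $(t_n)$ is $[0,1]$. The points $y_n=(t_n,0)$ drift back and forth along $L$, more and more slowly.

\emph{The orbit.} Lift $y_n$ off $L$ to $x_n=(t_n,\frac1n)$. These points are distinct, and the set of limit points of $(x_n)$ is still $L$.

\emph{The map.} Let $\tau:[0,1]\to\mathbb R$ satisfy $\tau(0)=0$ and $\tau(\frac1n)=t_{n+1}-t_n$, and be linear on each $[\frac1{n+1},\frac1n]$. It is continuous at $0$ because the steps $t_{n+1}-t_n$ tend to $0$. Put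
\[
f(t,s)=\Bigl(\max\bigl(0,\min(1,\,t+\tau(s))\bigr),\ \frac{s}{1+s}\Bigr).
\]
Then $f(t,0)=(t,0)$ and $f(t_n,\frac1n)=(t_{n+1},\frac1{n+1})$. So the orbit of $x_1$ is $(x_n)$, and $\omega_f(x_1)=L$.
\end{example}

The first two steps work for any continuum $L$ with empty interior in a nondegenerate continuum; this is done in Section~\ref{sec:orbits}. The third step used the coordinate $s$ transverse to $L$, and has no direct analogue in a Peano continuum. It is replaced in Section~\ref{sec:ext} by two extension lemmas.

\section{Pseudo-orbits and the orbit beside \texorpdfstring{$L$}{L}}\label{sec:orbits}

For Theorem~\ref{thm:main} the next lemma is needed only when $L$ is a continuum and $\varphi$ is the identity. In that case it says that a continuum can be visited by a sequence with steps tending to $0$, which is immediate from the fact that two points of a continuum are joined by finitely many steps of length less than any given $\varepsilon$. (Otherwise the set of points reachable from one point would be a proper open-and-closed subset.) The general case is used in Theorem~\ref{thm:realize}.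

\begin{lemma}\label{lem:drift}
Let $L$ be a nonempty compact metric space with finitely many components, and let $\varphi:L\to L$ be a homeomorphism all of whose points are periodic and which permutes the components transitively. Then there is a sequence $(y_n)_{n\ge1}$ in $L$ with $d(\varphi(y_n),y_{n+1})\to0$ whose set of limit points is $L$.
\end{lemma}

\begin{proof}
For $\varepsilon>0$ and $y,z\in L$ write $y\leadsto_\varepsilon z$ if there is an \emph{$\varepsilon$-chain} from $y$ to $z$: points $y=u_0,u_1,\dots,u_m=z$ of $L$, $m\ge1$, with $d(\varphi(u_i),u_{i+1})<\varepsilon$ for $0\le i<m$. This relation is transitive, and $y\leadsto_\varepsilon\varphi(y)$.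

We claim that $y\leadsto_\varepsilon z$ for all $y,z\in L$. First, if $d(z,z')<\varepsilon$, then $z\leadsto_\varepsilon z'$: with $\varphi^p(z)=z$, the chain
\[
z,\ \varphi(z),\ \dots,\ \varphi^{p-1}(z),\ z'
\]
has exact steps except for the last one, where $d(\varphi(\varphi^{p-1}(z)),z')=d(z,z')<\varepsilon$. So periodicity turns small jumps into chains. Two points of one component are joined inside that component by finitely many jumps of length less than $\varepsilon$, hence are related. Finally, given $y,z$, transitivity on components gives $j\ge1$ such that $\varphi^j(y)$ lies in the component of $z$, and $y\leadsto_\varepsilon\varphi^j(y)\leadsto_\varepsilon z$.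

For each $k\ge1$ let $e_{k,1},\dots,e_{k,m_k}$ be a finite $\frac1k$-net of $L$. In stage $k$ join $e_{k,1}$ to $e_{k,2}$, then $e_{k,2}$ to $e_{k,3}$, and so on up to $e_{k,m_k}$, and then $e_{k,m_k}$ to $e_{k+1,1}$, by $\frac1k$-chains. Concatenate all these chains for $k=1,2,\dots$, writing the common endpoint of consecutive chains once, and call the sequence $(y_n)$. In stage $k$ all steps satisfy $d(\varphi(y_n),y_{n+1})<\frac1k$, so $d(\varphi(y_n),y_{n+1})\to0$. Each $z\in L$ is within $\frac1k$ of a point of stage $k$, for every $k$, so $z$ is a limit point. All limit points lie in the compact set $L$.
\end{proof}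

\begin{lemma}\label{lem:beside}
Let $X$ be a nondegenerate continuum, $L\subset X$ closed with empty interior, $\varphi:L\to L$ continuous, and $(y_n)_{n\ge1}$ a sequence in $L$ with $d(\varphi(y_n),y_{n+1})\to0$ whose set of limit points is $L$. There are pairwise distinct points $x_n\in X\setminus L$ with $d(x_n,y_n)\to0$. For any such $(x_n)$:
\begin{enumerate}
\item[(1)] $L\cup\{x_n\}_{n\ge1}$ is compact, each $x_n$ is isolated in it, and the map $g$ on it with $g|_L=\varphi$ and $g(x_n)=x_{n+1}$ is continuous;
\item[(2)] if $f:X\to X$ is continuous with $f|_L=\varphi$ and $f(x_n)=x_{n+1}$ for all $n$, then $\omega_f(x_1)=L$.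
\end{enumerate}
\end{lemma}

\begin{proof}
Since $L$ has empty interior, $B(y_n,\frac1n)\setminus L$ is a nonempty open set, hence infinite, so distinct $x_n$ can be chosen inductively in these sets. As $d(x_n,y_n)\to0$, the sequences $(x_n)$ and $(y_n)$ have the same set of limit points, namely $L$. This gives (2), since the orbit of $x_1$ is $(x_n)$. It also shows that $L\cup\{x_n\}_{n\ge1}$ is compact, and that each $x_n$, lying outside $L$ and occurring once in the sequence, is isolated in it. For the continuity of $g$ it remains to consider $x_{n_k}\to a\in L$; here $n_k\to\infty$, because each $x_n$ has positive distance from $L$. Then $y_{n_k}\to a$, so $\varphi(y_{n_k})\to\varphi(a)$, so $y_{n_k+1}\to\varphi(a)$, and finally $g(x_{n_k})=x_{n_k+1}\to\varphi(a)=g(a)$.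
\end{proof}

Distinctness of the $x_n$ is what makes $g$ well defined, and the empty interior of $L$ is what makes room for them.

\section{Two extension lemmas}\label{sec:ext}

It remains to extend $g$ to a continuous map $X\to X$. In the first lemma we assume more about $L$, in the second more about its complement.

\subsection*{The limit set is an absolute retract}

If $L$ is an AR, then $\varphi$ extends to a map $X\to L$; but this map sends $x_n$ into $L$ and not to $x_{n+1}$. The remedy is to prepare the extension so that it is constant, with value $y_{n+1}$, on a small ball about $x_n$, and then to let the ball be mapped along a short path from $y_{n+1}$ to $x_{n+1}$, the center going to $x_{n+1}$.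

\begin{lemma}\label{lem:AR}
Let $X$ be a nondegenerate Peano continuum, $L\subset X$ a closed AR with empty interior, and let $\varphi,(y_n),(x_n)$ be as in Lemma~\ref{lem:beside}. Then there is a continuous $f:X\to X$ with $f|_L=\varphi$ and $f(x_n)=x_{n+1}$ for all $n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:beside}(1), $s_n=d\bigl(x_n,L\cup\{x_m:m\ne n\}\bigr)>0$. Let
\[
r_n=\min\bigl(s_n/3,\,1/n\bigr),\qquad B_n=\{z\in X:d(z,x_n)\le r_n\}.
\]
The sets $B_n$ are disjoint from $L$, because $r_n<s_n\le d(x_n,L)$, and pairwise disjoint, because $d(x_n,x_m)\ge\max(s_n,s_m)>r_n+r_m$ for $n\ne m$.

Suppose that $z_k\in B_{n_k}$, $n_k\to\infty$ and $z_k\to a$. Since $r_{n_k}\to0$, also $x_{n_k}\to a$; so $a\in L$, and as in the proof of Lemma~\ref{lem:beside}, $y_{n_k+1}\to\varphi(a)$. It follows that $E=L\cup\bigcup_nB_n$ is closed, that each $B_n$ is open in $E$, and that the map $h:E\to L$ given by $h=\varphi$ on $L$ and $h\equiv y_{n+1}$ on $B_n$ is continuous. As $L$ is an AR, $h$ extends to a continuous map $\rho:X\to L$.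

Let $\gamma_n$ be a path in $X$ from $y_{n+1}$ to $x_{n+1}$ of diameter at most $2D(y_{n+1},x_{n+1})$. Since $d(y_n,x_n)\to0$, we have $\operatorname{diam}\gamma_n\to0$. Define
\[
f(z)=\gamma_n\bigl(1-d(z,x_n)/r_n\bigr)\ \text{ for }z\in B_n,\qquad f(z)=\rho(z)\ \text{ for }z\notin\textstyle\bigcup_nB_n .
\]
Then $f|_L=\varphi$ and $f(x_n)=\gamma_n(1)=x_{n+1}$. To see that $f$ is continuous, let $f_N$ be the map obtained by modifying $\rho$ in this way on $B_1,\dots,B_N$ only. It is continuous, because at points of $B_n$ with $d(z,x_n)=r_n$ the two formulas agree: $\gamma_n(0)=y_{n+1}=\rho(z)$. The maps $f$ and $f_N$ differ only on the balls $B_n$ with $n>N$, where $f_N\equiv y_{n+1}=\gamma_n(0)$ and $f$ takes values in the image of $\gamma_n$. So $\sup_{z\in X}d(f(z),f_N(z))\le\sup_{n>N}\operatorname{diam}\gamma_n\to0$ as $N\to\infty$, and $f$ is continuous as a uniform limit of continuous maps.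
\end{proof}

\subsection*{The complement has dimension at most one}

Let $A$ be a closed subset of a compact metric space $Z$, and $g:A\to X$ continuous. Suppose first that $Z\setminus A$ is a disjoint union of open sets $U_j$ such that $\overline{U_j}$ is an arc with endpoints $p_j,q_j\in A$ and $U_j$ is that arc without its endpoints, and that $\operatorname{diam}U_j\to0$. Then one maps $\overline{U_j}$ along a path from $g(p_j)$ to $g(q_j)$ whose diameter tends to $0$ as $j\to\infty$; such paths exist by (P2), because $d(g(p_j),g(q_j))\to0$. The resulting map is continuous: if $z_k\in U_{j_k}$ tends to $a\in A$ and $j_k\to\infty$, then $p_{j_k}\to a$, so the paths shrink to $g(a)$.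

In general we replace the decomposition into arcs by an open cover of $Z\setminus A$ that gets finer near $A$ and in which no point lies in three members. Each member plays the role of an endpoint, and each intersection of two members that of an arc. A triple intersection would require filling in a loop in $X$, which may be impossible; for instance, if $Z$ is a disk and $A=X$ its boundary circle, then the identity $A\to X$ has no extension to $Z$.

\begin{lemma}\label{lem:dim}
Let $Z$ be a compact metric space, $A\subset Z$ closed and nonempty with $\dim(Z\setminus A)\le1$, and $X$ a Peano continuum. Every continuous $g:A\to X$ extends to a continuous $f:Z\to X$.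
\end{lemma}

\begin{proof}
Let $U=Z\setminus A$; we may assume that $U\ne\emptyset$.

\emph{The cover.} By paracompactness, the cover $\{B(u,\frac14d(u,A)):u\in U\}$ of $U$ has a locally finite open refinement $\mathcal W$ that covers $U$. By (D3), $\mathcal W$ has an open refinement $\mathcal V_0$ that covers $U$ and such that each point lies in at most two of its members. Assign to each member of $\mathcal V_0$ an element $W\in\mathcal W$ containing it, and let $V_W$ be the union of the members assigned to $W$. The family $\mathcal V$ of the nonempty $V_W$, indexed by $W$ (different indices count as different members), covers $U$, and each point still lies in at most two members. It is locally finite, because $V_W\subset W$, and each member lies in a ball $B(u,\frac14d(u,A))$.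

For $V\in\mathcal V$ let $\mu_V(z)=d(z,U\setminus V)$ (and $\mu_V\equiv1$ if $V=U$), and $\lambda_V=\mu_V/\sum_{V'\in\mathcal V}\mu_{V'}$. Since $\mathcal V$ is locally finite, $(\lambda_V)$ is a continuous partition of unity on $U$, with $\lambda_V(z)>0$ if and only if $z\in V$.

\emph{Nearby points of $A$.} For each $V\in\mathcal V$ choose $p_V\in V$ and $a_V\in A$ with $d(p_V,a_V)=d(p_V,A)$. Let $z\in V\subset B(u,\frac14d(u,A))$. Then $d(u,A)\le d(u,z)+d(z,A)\le\frac14d(u,A)+d(z,A)$, so $d(u,A)\le\frac43d(z,A)$, and $\operatorname{diam}V\le\frac12d(u,A)\le\frac23d(z,A)$. Hence
\begin{equation}\label{eq:near}
d(z,a_V)\le d(z,p_V)+d(p_V,A)\le2\operatorname{diam}V+d(z,A)\le3\,d(z,A)\qquad(z\in V).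
\end{equation}

\emph{The map.} For each pair $V\ne V'$ of members with $V\cap V'\ne\emptyset$ choose a path $\gamma_{VV'}$ in $X$ from $g(a_V)$ to $g(a_{V'})$ of diameter at most $2D(g(a_V),g(a_{V'}))$, such that $\gamma_{V'V}(t)=\gamma_{VV'}(1-t)$. Let $f=g$ on $A$, and for $z\in U$ let
\[
f(z)=\begin{cases}\gamma_{VV'}(\lambda_{V'}(z))&\text{if }z\in V\cap V',\ V\ne V',\\ g(a_V)&\text{if $V$ is the only member containing $z$.}\end{cases}
\]
In the first case $V$ and $V'$ are the only members containing $z$, so $\lambda_V(z)+\lambda_{V'}(z)=1$, and the formula is symmetric: $\gamma_{V'V}(\lambda_V(z))=\gamma_{VV'}(1-\lambda_V(z))=\gamma_{VV'}(\lambda_{V'}(z))$. Thus $f$ is well defined. This is where $\dim U\le1$ is used.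

\emph{Continuity on $U$.} On the open sets $V\cap V'$, $V\ne V'$, the map is continuous. Let $z_0\in U$ lie in one member $V$ only, and let $O\subset V$ be a neighborhood of $z_0$ that meets only finitely many members $V,V_1,\dots,V_m$. For $z\in O$, either $f(z)=g(a_V)$, or $f(z)=\gamma_{VV_i}(\lambda_{V_i}(z))$ for some $i$ with $z\in V_i$. As $z\to z_0$ we have $\lambda_{V_i}(z)\to\lambda_{V_i}(z_0)=0$ for each $i$, and $\gamma_{VV_i}(0)=g(a_V)$ whenever $V\cap V_i\ne\emptyset$. So $f(z)\to g(a_V)=f(z_0)$.

\emph{Continuity on $A$.} On $A$ itself $f=g$ is continuous. Let $a\in A$, and let $z\in U$ tend to $a$. If $z\in V$, then \eqref{eq:near} gives $d(a_V,a)\le3d(z,A)+d(z,a)\le4d(z,a)$, and the same holds for a second member $V'\ni z$. So $g(a_V)$ and $g(a_{V'})$ tend to $g(a)$, hence $D(g(a_V),g(a_{V'}))\to0$ and $\operatorname{diam}\gamma_{VV'}\to0$. In either case of the definition, $f(z)\to g(a)=f(a)$.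
\end{proof}

\section{Proof of \texorpdfstring{(c)$\Rightarrow$(a)}{(c) implies (a)} in Theorem~\ref{thm:main}}\label{sec:proof}

Let $X$ be a Peano continuum that is not completely regular, and let $C\subset X$ be a nondegenerate subcontinuum with empty interior. In particular $X$ is nondegenerate. We construct a continuous $f:X\to X$ and a point $x_1$ such that $\omega_f(x_1)$ is a nondegenerate continuum of fixed points. So (c) fails.

\subsection*{Case A: $X$ contains an arc $L$ with empty interior}

Let $\varphi=\operatorname{id}_L$. Lemmas~\ref{lem:drift} and~\ref{lem:beside} give $(y_n)$ and $(x_n)$. The arc $L$ is an AR, so Lemma~\ref{lem:AR} gives a continuous $f:X\to X$ with $f|_L=\operatorname{id}_L$ and $f(x_n)=x_{n+1}$. By Lemma~\ref{lem:beside}(2), $\omega_f(x_1)=L$.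

\subsection*{Case B: every arc in $X$ has nonempty interior}

Now we must use $C$ itself, and Lemma~\ref{lem:dim}. However, we do not know that $X\setminus C$ has dimension at most $1$. Let
\[
G=\bigcup\{J\subset X: J\text{ open in }X\text{ and homeomorphic to }(0,1)\},\qquad F=X\setminus G .
\]
The set $F$ is closed. We show that $G$ is dense and at most one-dimensional, and that $F$ contains $C$. Then we can let $f$ be the identity on all of $F$ and put the orbit into $G$.

\emph{(i) $F$ contains no arc.} Suppose that $A_0\subset F$ is an arc. The set $\operatorname{int}_XA_0$ is nonempty and open in $A_0$, so it contains a set $J$, open in $A_0$, homeomorphic to $(0,1)$. Then $J$ is open in $\operatorname{int}_XA_0$, hence open in $X$, so $J\subset G$. But $J\subset A_0\subset F$, a contradiction.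

\emph{(ii) $F$ has empty interior.} Suppose that $W\subset F$ is nonempty and open in $X$. By (P1) a component of $W$ is open, and it is arcwise connected; it is nondegenerate, because $X$ has no isolated points. So $F$ contains an arc, contrary to (i).

\emph{(iii) $C\subset F$.} Suppose that $p\in C\cap J$, with $J$ open in $X$ and $h:J\to(0,1)$ a homeomorphism. Since $C$ has empty interior in $X$, $h(C\cap J)$ contains no nonempty open interval. So there are $s<h(p)<t$ in $(0,1)$ outside $h(C\cap J)$, and
\[
C\cap h^{-1}((s,t))=C\cap h^{-1}([s,t]).
\]
This set contains $p$; it is open in $C$ by the left-hand side, and closed in $C$ by the right-hand side, because $h^{-1}([s,t])$ is compact. As $C$ is connected, $C\subset h^{-1}((s,t))\subset J$. Then $h(C)$ is a connected subset of $(0,1)$ with more than one point, so it contains a nonempty open interval, a contradiction.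

\emph{(iv) $\dim U\le1$ for every $U\subset G$.} By the Lindel\"of property $G$ is a countable union of sets homeomorphic to $(0,1)$, hence a countable union of arcs, which are compact and so closed in $G$. By (D2), $\dim G\le1$, and (D1) gives $\dim U\le1$.

\emph{The map.} Lemma~\ref{lem:drift}, applied to $C$ and $\operatorname{id}_C$, gives a sequence $(y_n)$ in $C$ with $d(y_n,y_{n+1})\to0$ whose set of limit points is $C$. By (ii), $G$ is dense, so $B(y_n,\frac1n)\cap G$ is nonempty and open, hence infinite; choose pairwise distinct $x_n\in B(y_n,\frac1n)\cap G$. By (iii), $x_n\notin C$. Let
\[
A=F\cup\{x_n\}_{n\ge1},\qquad g|_F=\operatorname{id}_F,\qquad g(x_n)=x_{n+1}.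
\]
All limit points of $(x_n)$ lie in $C\subset F$. So $A$ is closed, and each $x_n$, having positive distance from $F$ and occurring once in the sequence, is isolated in $A$. If $x_{n_k}\to a\in F$, then $n_k\to\infty$, and since
\[
d(g(x_n),x_n)=d(x_{n+1},x_n)\le d(x_{n+1},y_{n+1})+d(y_{n+1},y_n)+d(y_n,x_n)\to0,
\]
we get $g(x_{n_k})\to a=g(a)$. Hence $g$ is continuous. The complement of $A$ lies in $G$, so $\dim(X\setminus A)\le1$ by (iv), and Lemma~\ref{lem:dim} with $Z=X$ gives a continuous $f:X\to X$ extending $g$. It satisfies $f|_C=\operatorname{id}_C$ and $f(x_n)=x_{n+1}$. By Lemma~\ref{lem:beside}(2), applied with $L=C$ and $\varphi=\operatorname{id}_C$, we have $\omega_f(x_1)=C$.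

This completes the proof of Theorem~\ref{thm:main}. \qed

\section{Proofs of the complements}

\begin{proof}[Proof of Theorem~\ref{thm:general}\textup{(ii)}]
Let $X$ be a nonempty locally connected compact metric space. Its components are open, hence finite in number, and each is a locally connected continuum, that is, a Peano continuum. Suppose that all components are completely regular. A nondegenerate subcontinuum of $X$ lies in one component, has nonempty interior in it, and hence in $X$, because the component is open. So Theorem~\ref{thm:general}(i) applies. If a component $X_0$ is not completely regular, Section~\ref{sec:proof} gives a continuous $f_0:X_0\to X_0$ with an infinite totally periodic $\omega$-limit set. Extended by the identity on the other components, it shows that $X$ does not have the $\omega$-FTP property.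
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:realize}]
\emph{Necessity.} Suppose that $\omega_f(x)=L$ is totally periodic and $f|_L=\varphi$. Lemma~\ref{lem:structure} gives all of $(*)$, except that for finite $L$ we still need that $L$ has empty interior; this holds because $X$ has no isolated points.

\emph{Sufficiency.} Given $(*)$, Lemmas~\ref{lem:drift} and~\ref{lem:beside} provide $(y_n)$ and $(x_n)$. If $L$ is an AR, Lemma~\ref{lem:AR} gives $f$. If $\dim(X\setminus L)\le1$, apply Lemma~\ref{lem:dim} with $Z=X$ and $A=L\cup\{x_n\}_{n\ge1}$ to the map $g$ of Lemma~\ref{lem:beside}(1); the complement of $A$ is a subspace of $X\setminus L$, so it has dimension at most $1$ by (D1). In both cases $f|_L=\varphi$ and $f(x_n)=x_{n+1}$, so $\omega_f(x_1)=L$ by Lemma~\ref{lem:beside}(2), and $L$ is totally periodic by $(*)$.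
\end{proof}

For instance, if $L$ is the bottom edge of the square, there are a self-map $f$ of the square and a point $x$ such that $\omega_f(x)=L$ and $f|_L$ is the reflection $(t,0)\mapsto(1-t,0)$.

\begin{proof}[Proof of Theorem~\ref{thm:cook}]
Cook \cite{Cook} constructed a nondegenerate continuum $M$ whose only nonconstant continuous self-map is the identity. All $\omega$-limit sets of self-maps of $M$ are singletons, so $M$ has the $\omega$-FTP property.

Suppose that $M$ is completely regular. A \emph{convergence continuum} in $M$ is a subcontinuum $K$ that is the limit, in the Hausdorff metric, of subcontinua $K_n$ with $K_n\cap K=\emptyset$. Every point of such a $K$ is a limit of points outside $K$, so $K$ has empty interior, and hence $K$ is degenerate. By a standard characterization, a continuum is hereditarily locally connected if and only if it contains no nondegenerate convergence continuum \cite[Ch.~X]{Nadler}. So $M$ is hereditarily locally connected; in particular it is a nondegenerate Peano continuum, and it contains an arc $I$. By Tietze's theorem there is a retraction $M\to I$. It is nonconstant, hence the identity, so $M=I$. But an arc has nonconstant self-maps other than the identity, a contradiction.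
\end{proof}

\section{Arcs do not suffice}\label{sec:both}

Does a Peano continuum that is not completely regular always contain an arc with empty interior, so that Case B of Section~\ref{sec:proof} never occurs? It does not. The following example is not needed for the theorems.

\begin{proposition}
There is a Peano continuum that is not completely regular and in which every arc has nonempty interior.
\end{proposition}

\begin{proof}
The idea is to attach to a continuum $K$ without arcs a sequence of finite graphs which shrink to $K$ and provide short connections between its points. Let $K\subset\mathbb R^2$ be a pseudo-arc; all we use is that it is a nondegenerate continuum that contains no arc. For $n\ge0$ let $V_n\subset K$ be a finite set such that every point of $K$ is at distance less than $2^{-n}$ from $V_n$. Let $X\subset\mathbb R^2\times\mathbb R$ be the union of $K\times\{0\}$ and all segments joining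
\[
(v,2^{-n})\ \text{ to }\ (w,2^{-n-1}),\qquad v\in V_n,\ w\in V_{n+1},\ |v-w|<4\cdot2^{-n},\ n\ge0 .
\]
We call these the segments of level $n$, and write $t$ for the last coordinate. There are finitely many segments of each level, and points of segments of level $n$ have $2^{-n-1}\le t\le2^{-n}$ and lie within $5\cdot2^{-n}$ of $K\times\{0\}$. So $X$ is compact.

For $n\ge1$ let $\Gamma_n$ be the union of the finitely many segments of levels less than $n$. Each segment of level $j$ runs through the whole slab $2^{-j-1}\le t\le2^{-j}$, so two different segments meet in at most one point, and $\Gamma_n$ is a finite graph. We take as its vertices the endpoints of the segments and the points where segments cross. The open subset $X\cap\{t>2^{-n}\}$ of $X$ coincides with $\Gamma_n\cap\{t>2^{-n}\}$, which is open in $\Gamma_n$. In particular $X$ is locally connected at all points with $t>0$.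

\emph{Short connections.} We bound the lengths, and hence the diameters, of certain paths in $X$; here $m,n\ge0$.
\begin{enumerate}
\item[(1)] Let $k\in K$, and let $v_j\in V_j$ satisfy $|v_j-k|<2^{-j}$ for all $j\ge m$. Then $|v_j-v_{j+1}|<\frac32\cdot2^{-j}$, so the points $(v_j,2^{-j})$, $j\ge m$, are consecutively joined by segments of $X$, of lengths less than $2\cdot2^{-j}$. These segments converge to $(k,0)$ and form a path from $(v_m,2^{-m})$ to $(k,0)$ of length at most $4\cdot2^{-m}$.
\item[(2)] Let $k,k'\in K$ with $|k-k'|<2^{-m}$. Choose $v,v'\in V_m$ at distance less than $2^{-m}$ from $k$ and $k'$, respectively, and $z\in V_{m+1}$ at distance less than $2^{-m-1}$ from $v$. Then $|z-v'|<(\frac12+1+1+1)2^{-m}<4\cdot2^{-m}$, so both $(v,2^{-m})$ and $(v',2^{-m})$ are joined to $(z,2^{-m-1})$ by segments of $X$, of lengths at most $2^{-m}$ and $4\cdot2^{-m}$. Together with two paths as in (1), from $(v,2^{-m})$ to $(k,0)$ and from $(v',2^{-m})$ to $(k',0)$, they form a path from $(k,0)$ to $(k',0)$ of length at most $13\cdot2^{-m}$.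
\item[(3)] A point of a segment of level $n$ is joined, along the segment, to its lower end $(w,2^{-n-1})$, and then to $(w,0)$ as in (1), with $k=w$, $m=n+1$ and $v_{n+1}=w$. The resulting path has length at most $\frac92\cdot2^{-n}+2\cdot2^{-n}<7\cdot2^{-n}$.
\end{enumerate}

\emph{$X$ is a Peano continuum.} By (3), every point of $X$ is joined by a path to the connected set $K\times\{0\}$, so $X$ is connected. Let $k\in K$ and $m\ge0$, and let $q\in X$ be at distance $\eta$ from $(k,0)$, where $15\eta<2^{-m}$. If $q$ lies on a segment of level $n$, then $\eta\ge2^{-n-1}$, that is, $2^{-n}\le2\eta$, and (3) joins $q$ to a point $(w,0)$ by a path of length at most $14\eta$; then $|w-k|\le15\eta$. If $q=(k',0)$, put $w=k'$; then $|w-k|=\eta$. In both cases $|w-k|<2^{-m}$, and (2) joins $(w,0)$ to $(k,0)$ by a path of length at most $13\cdot2^{-m}$. So $q$ is joined to $(k,0)$ by a path of length at most $14\eta+13\cdot2^{-m}<14\cdot2^{-m}$. As $m$ is arbitrary, $X$ is connected im kleinen at $(k,0)$: all points close to $(k,0)$ are joined to it by connected sets of small diameter. A space that is connected im kleinen at each of its points is locally connected. Hence $X$ is a Peano continuum.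

\emph{$X$ is not completely regular.} The nondegenerate continuum $K\times\{0\}$ has empty interior: by (1), each of its points is a limit of points $(v_m,2^{-m})\in X$.

\emph{Every arc in $X$ has nonempty interior.} Since $K$ contains no arc, an arc in $X$ does not lie in $K\times\{0\}$, so it contains a nondegenerate subarc in $X\cap\{t>2^{-n}\}$ for some $n$. This subarc lies in the finite graph $\Gamma_n$. Off the finitely many vertices of $\Gamma_n$ it contains a nonempty open interval of an edge. This interval is open in $\Gamma_n$ and lies in $\Gamma_n\cap\{t>2^{-n}\}=X\cap\{t>2^{-n}\}$, so it is open in $X$.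
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cook}
H.~Cook, \emph{Continua which admit only the identity mapping onto non-degenerate subcontinua}, Fund. Math. \textbf{60} (1967).

\bibitem{MN}
Habib Marzougui and Issam Naghmouchi, \emph{On totally periodic $\omega$-limit sets}, arXiv:1406.4401 (2014).

\bibitem{Nadler}
Nadler, \emph{Continuum Theory}.

\end{thebibliography}

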